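\title{Matroids of bounded branch-depth are minors of matroids of bounded contraction-deletion-depth}

\begin{abstract}
We prove that a class of matroids has bounded branch-depth if and only if it is contained in the minor closure of a class of matroids of bounded contraction-deletion-depth. No representability is assumed. Quantitatively, a matroid $M$ with a decomposition of width at most $w$ and radius at most $\rho$ is a minor of a matroid $N$ of contraction-deletion-depth at most $\beta=4w^2(3w)^\rho$ with at most $|E(M)|+\beta(|E(M)|-1)$ elements. The matroid $N$ is built by repeatedly adding elements that can be removed in one way to recover $M$ and in the other way to split it.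
\end{abstract}

\section{Introduction}\label{sec:intro}

All matroids in this paper are finite. For a matroid $M$ with ground set $E(M)$ and rank function $r$, the \emph{connectivity function} is
\[
\lambda_M(X)=r(X)+r(E(M)\setminus X)-r(E(M)),\qquad X\subseteq E(M).
\]
If $M$ is a family of vectors, then $\lambda_M(X)$ is the dimension of the intersection of the span of $X$ with the span of its complement. In general, $\lambda_M(X)=0$ exactly when $M$ is the direct sum of its restrictions to $X$ and to $E(M)\setminus X$. We compare two ways of saying that a matroid falls apart into single elements within few rounds.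

\medskip\noindent\textbf{Branch-depth} (DeVos, Kwon and Oum). In a tree, a \emph{leaf} is a node of degree $1$ and an \emph{internal node} is a node of degree at least $2$. A \emph{decomposition} of $M$ is a pair $(T,\sigma)$, where $T$ is a tree with at least one internal node and $\sigma$ is a bijection from $E(M)$ to the set of leaves of $T$. For an internal node $v$, let $T_1,\dots,T_m$ be the components of $T-v$ and $E_i=\sigma^{-1}(V(T_i))$. The \emph{width} of $v$ is the maximum of $\lambda_M(S)$ over all sets $S$ that are unions of some of $E_1,\dots,E_m$, and the width of $(T,\sigma)$ is the maximum width of an internal node. The \emph{radius} of $T$ is $\min_{u}\max_{x}\mathrm{dist}_T(u,x)$, taken over nodes $u,x$ of $T$. A \emph{$(k,d)$-decomposition} is a decomposition of width at most $k$ whose tree has radius at most $d$. The \emph{branch-depth} $\mathrm{bd}(M)$ is the least $k$ such that $M$ has a $(k,k)$-decomposition, and it is $0$ if $|E(M)|\le1$.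

The radius bounds the number of rounds, and the degrees of $T$ are unrestricted. It matters that all unions of the sets $E_i$ are tested: since $\lambda_M(\{e\})\le1$ always, a star would otherwise have width at most $1$ for every matroid.

\medskip\noindent\textbf{Contraction-deletion-depth.} Put $\mathrm{cdd}(M)=0$ if $E(M)=\emptyset$ and $\mathrm{cdd}(M)=1$ if $|E(M)|=1$. If $M$ is not connected, $\mathrm{cdd}(M)$ is the maximum of $\mathrm{cdd}$ over the connected components of $M$. If $M$ is connected and $|E(M)|\ge2$, then
\[
\mathrm{cdd}(M)=1+\min_{e\in E(M)}\min\{\mathrm{cdd}(M/e),\mathrm{cdd}(M\backslash e)\}.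
\]
Here a round consists of removing one element from each component, by contraction or deletion as we please. Thus $\mathrm{cdd}(M)\le1$ means that every element is a loop or a coloop. For $n\ge2$, the circuit $U_{n-1,n}$ has $\mathrm{cdd}=2$ (delete an element and only coloops remain), and the parallel class $U_{1,n}$ has $\mathrm{cdd}=2$ (contract an element and only loops remain). In both, $\lambda(S)=1$ for every nonempty proper subset $S$, so a star shows $\mathrm{bd}=1$.

\medskip
Two known facts relate the parameters; we use them without proof.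
\begin{itemize}
\item[(K1)] If $\mathrm{cdd}(M)\le d$, then $\mathrm{bd}(M)\le d$.
\item[(K2)] Branch-depth does not increase when passing to a minor.
\end{itemize}
So every minor of a matroid of small contraction-deletion-depth has small branch-depth. The passage to minors cannot be avoided in a converse statement.

\begin{example}[Fat cycles]\label{ex:fat}
For $n\ge2$ and $m_1,\dots,m_n\ge1$, let $C(m_1,\dots,m_n)$ be the cycle matroid of the graph obtained from a cycle of length $n$ by replacing the $i$th edge by a class of $m_i$ parallel edges. It has rank $n-1$ and is connected, since any two edges lie on a common cycle.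

\emph{Its branch-depth is at most $2$.} Take a root with $n$ children, the $i$th of which is adjacent to $m_i$ leaves for the $i$th class. At the root, a union of $a$ classes with $0<a<n$ has connectivity $a+(n-a)-(n-1)=1$. At the $i$th child, every set to be tested is a subset $S$ of the $i$th class or the complement of one, and $\lambda(S)\le r(S)\le1$.

\emph{Its contraction-deletion-depth is at least $q=\min\{n,m_1,\dots,m_n\}$.} For $q\le2$ this holds because a connected matroid with at least two elements has $\mathrm{cdd}\ge2$. Let $q\ge3$. Deleting an edge lowers one $m_i$ by $1$. Contracting an edge turns the rest of its class into loops and leaves the fat cycle on the other $n-1$ classes as a component. In both cases induction gives $\mathrm{cdd}\ge q-1$ after the removal.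

\emph{One new element repairs this.} Let $M=C(m,\dots,m)$ have $n$ classes and let $N=C(m,\dots,m,1)$ have one more class, consisting of a single edge $f$. Then $N/f=M$, while $N\backslash f$ is the direct sum of $n$ copies of $U_{1,m}$. Hence $\mathrm{cdd}(N)\le 3$, although its minor $M$ has $\mathrm{cdd}(M)\ge\min\{n,m\}$.
\end{example}

A class of matroids has \emph{bounded} branch-depth (contraction-deletion-depth) if some constant bounds this parameter on the whole class. The \emph{minor closure} of a class $\mathcal N$ is the class of all minors of matroids in $\mathcal N$. Example~\ref{ex:fat} suggests that the failure of minor-monotonicity is the only difference between the two parameters. It is known that for every field $\mathbb F$, a class of $\mathbb F$-representable matroids has bounded branch-depth if and only if it is contained in the minor closure of a class of $\mathbb F$-representable matroids of bounded contraction-deletion-depth. A representable matroid comes with an ambient vector space from which new elements can be drawn; an arbitrary matroid does not. The conjecture that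 the equivalence nevertheless holds for all matroids appears in the paper of Bria\'nski, Kr\'a\v{l} and Pek\'arkov\'a~\cite{BKP}. We prove it.

\begin{theorem}\label{thm:main}
A class $\mathcal M$ of matroids has bounded branch-depth if and only if $\mathcal M$ is contained in the minor closure of a class $\mathcal N$ of matroids of bounded contraction-deletion-depth.
\end{theorem}

\begin{theorem}\label{thm:quant}
Let $w,\rho\ge1$ be integers, let $M$ be a matroid with a $(w,\rho)$-decomposition, and put $\beta=4w^2(3w)^\rho$. Then $M$ is a minor of a matroid $N$ with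
\[
\mathrm{cdd}(N)\le\beta,\qquad |E(N)|\le|E(M)|+\beta\,(|E(M)|-1).
\]
\end{theorem}

For fixed $\rho$ the bound on $\mathrm{cdd}(N)$ is a polynomial of degree $\rho+2$ in the width, and for fixed $w$ and $\rho$ the size of $N$ is linear in the size of $M$. Let $\mathrm{cdd}^{\downarrow}(M)$ be the minimum of $\mathrm{cdd}(N)$ over all matroids $N$ that have $M$ as a minor.

\begin{corollary}\label{cor:equiv}
If $|E(M)|\ge2$ and $\mathrm{bd}(M)=k$, then $k\le\mathrm{cdd}^{\downarrow}(M)\le4k^2(3k)^k$.
\end{corollary}

\begin{proof}[Proof of Corollary~\ref{cor:equiv} and Theorem~\ref{thm:main} from Theorem~\ref{thm:quant}]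
If $M$ is a minor of $N$, then $\mathrm{bd}(M)\le\mathrm{bd}(N)\le\mathrm{cdd}(N)$ by (K2) and (K1). This gives the lower bound in the corollary and the ``if'' part of the theorem. If $|E(M)|\ge2$ and $\mathrm{bd}(M)=k$, then $k\ge1$, because a tree with an internal node has radius at least $1$; Theorem~\ref{thm:quant} with $w=\rho=k$ gives a matroid $N_M$ with minor $M$ and $\mathrm{cdd}(N_M)\le4k^2(3k)^k$. This is the upper bound in the corollary. For $|E(M)|\le1$ put $N_M=M$. If $\mathrm{bd}\le c$ on $\mathcal M$, then $\mathrm{cdd}\le\max\{1,4c^2(3c)^c\}$ on $\mathcal N=\{N_M:M\in\mathcal M\}$, and $\mathcal M$ is contained in the minor closure of $\mathcal N$.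
\end{proof}

The edge $f$ of Example~\ref{ex:fat} plays two roles: contracting it returns $M$, and deleting it breaks $N$ apart. The proof of Theorem~\ref{thm:quant} builds $N$ from elements of this kind and their duals. It has to split a matroid along one partition without linear algebra (Section~\ref{sec:fill}), to repeat the step inside the pieces without damaging the other pieces (Sections~\ref{sec:windows}--\ref{sec:rules}), and to finish a node of unbounded degree in a bounded number of rounds (Section~\ref{sec:node}).

\section{Rank, connectivity and depth}\label{sec:prelim}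

An integer-valued function $r$ on the subsets of a finite set $E$ is the rank function of a matroid if and only if $r(\emptyset)=0$, $r(S)\le r(S\cup\{e\})\le r(S)+1$ for all $S$ and $e$, and $r$ is \emph{submodular}: $r(S)+r(S')\ge r(S\cup S')+r(S\cap S')$. Submodularity applied to $S\cup U$ and $S'$ gives
\begin{equation}\label{eq:dim}
r(S\cup U)-r(S)\ \ge\ r(S'\cup U)-r(S')\qquad\text{for }S\subseteq S'\text{ and any }U.
\end{equation}
We write $r(M)=r(E)$. The closure is $\mathrm{cl}_M(S)=\{e: r(S\cup\{e\})=r(S)\}$; a set $U$ lies in $\mathrm{cl}_M(S)$ if and only if $r(S\cup U)=r(S)$. The deletion $M\backslash J=M|(E\setminus J)$ restricts $r$ to subsets of $E\setminus J$, and the contraction $M/I$ has rank function $S\mapsto r(S\cup I)-r(I)$ on $E\setminus I$. A \emph{minor} is a matroid $M/I\backslash J$ with $I,J$ disjoint; the order of the operations is irrelevant. The dual $M^*$ has rank function $r^*(S)=|S|+r(E\setminus S)-r(E)$, and $(M/I\backslash J)^*=M^*\backslash I/J$. A \emph{loop} is an element of rank $0$, and a \emph{coloop} is a loop of the dual.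

A set $W\subseteq E$ is \emph{separated} in $M$ if $\lambda_M(W)=0$, equivalently $M=M|W\oplus M|(E\setminus W)$. The connected components of $M$ are the restrictions to the minimal nonempty separated sets; these sets partition $E$. Minors and duals of a direct sum are taken summand by summand.

\begin{lemma}\label{lem:conn}
Let $M$ be a matroid on $E$, let $W\subseteq E$, and let $I,J\subseteq E$ be disjoint.
\begin{itemize}
\item[(a)] $\lambda_{M^*}=\lambda_M$. If $W$ is separated in $M$, then $M^*|W=(M|W)^*$.
\item[(b)] If $P$ is a minor of $M$, then $\lambda_P(W\cap E(P))\le\lambda_M(W)$.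
\item[(c)] If $W$ is separated in $M$ and disjoint from $I\cup J$, then $W$ is separated in $M/I\backslash J$ and $(M/I\backslash J)|W=M|W$.
\item[(d)] If $U\subseteq E\setminus W$ and $U\subseteq\mathrm{cl}_M(E\setminus(W\cup U))$, then $\lambda_M(W)=\lambda_{M\backslash U}(W)$.
\item[(e)] If $U\subseteq\mathrm{cl}_M(S)$, $U\cap(I\cup J)=\emptyset$ and $S\cap J=\emptyset$, then $U\subseteq\mathrm{cl}_{M/I\backslash J}(S\setminus I)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The formula for $r^*$ gives $\lambda_M(X)=r(X)+r^*(X)-|X|$, which is symmetric in $r$ and $r^*$. The second statement holds because duals are taken summand by summand.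

(b) By (a) and the symmetry $\lambda_M(W)=\lambda_M(E\setminus W)$, it suffices to treat $P=M\backslash e$ with $e\notin W$. Then $\lambda_M(W)-\lambda_P(W)$ equals the increase of $r$ when $e$ is added to $E\setminus(W\cup\{e\})$ minus the increase when $e$ is added to $E\setminus\{e\}$, which is nonnegative by~\eqref{eq:dim}.

(c) We have $M/I\backslash J=M|W\oplus\big(M|(E\setminus W)\big)/I\backslash J$.

(d) None of $r(W)$, $r(E\setminus W)$, $r(E)$ changes when $U$ is removed from the ground set.

(e) From $r(S\cup U)=r(S)$ and~\eqref{eq:dim} we get $r(S\cup I\cup U)=r(S\cup I)$.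
\end{proof}

\begin{lemma}\label{lem:cdd}
\begin{itemize}
\item[(a)] $\mathrm{cdd}(P_1\oplus P_2)=\max\{\mathrm{cdd}(P_1),\mathrm{cdd}(P_2)\}$.
\item[(b)] $\mathrm{cdd}(M^*)=\mathrm{cdd}(M)$.
\item[(c)] $\mathrm{cdd}(M)\le|I|+|J|+\mathrm{cdd}(M/I\backslash J)$ for disjoint $I,J\subseteq E(M)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Both sides are the maximum of $\mathrm{cdd}$ over the components of $P_1$ and of $P_2$. (b) Induct on $|E(M)|$: the components of $M^*$ are the duals of the components of $M$, and duality exchanges $M/e$ and $M\backslash e$. (c) It suffices to remove one element $e$. Write $M=M_1\oplus M_2$, where $M_1$ is the component containing $e$. The definition gives $\mathrm{cdd}(M_1)\le1+\mathrm{cdd}(M_1/e)$, also when $|E(M_1)|=1$. Since $M/e=M_1/e\oplus M_2$, part (a) gives $\mathrm{cdd}(M)\le1+\mathrm{cdd}(M/e)$. The same argument applies with $\backslash e$ in place of $/e$.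
\end{proof}

\section{Filling the intersection of two spans}\label{sec:fill}

Let $M$ be a family of vectors, partitioned into $X$ and $Y$. Add a basis $F$ of the intersection of the spans $\langle X\rangle\cap\langle Y\rangle$; it has $\lambda_M(X)$ elements. Deleting $F$ returns $M$. Contracting $F$ makes the two spans meet only in $0$, and the vectors of $X$ modulo $\langle X\rangle\cap\langle Y\rangle$ have the same dependencies as modulo $\langle Y\rangle$, so the result is $M/Y\oplus M/X$. We need this operation for arbitrary matroids, and for two sets $A,B$ that cover the ground set $E$ and may overlap.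

To find the rank function, keep the vector picture and let $F\subseteq\langle A\rangle\cap\langle B\rangle$. For $S\subseteq E$ and $F'\subseteq F$ there are two upper bounds on the rank of $S\cup F'$. One is $r(S)+|F'|$. The other is the dimension $r(S\cup A)+r(S\cup B)-r(E)$ of the space $\langle S\cup A\rangle\cap\langle S\cup B\rangle$, which contains $S\cup F$. Both bounds make sense in any matroid, and we take their minimum as the definition. A minimum of submodular functions need not be submodular, so the following criterion is needed.

\begin{lemma}\label{lem:min}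
If $f_1,f_2$ are submodular set functions and $f_1-f_2$ is nondecreasing, then $m=\min(f_1,f_2)$ is submodular.
\end{lemma}

\begin{proof}
Fix sets $U,V$. If $m(U)=f_i(U)$ and $m(V)=f_i(V)$ for the same $i$, then $m(U)+m(V)\ge f_i(U\cup V)+f_i(U\cap V)\ge m(U\cup V)+m(U\cap V)$. Otherwise we may assume $m(U)=f_1(U)$ and $m(V)=f_2(V)$. Then
\begin{align*}
m(U)+m(V)&=f_1(U)+f_1(V)-(f_1-f_2)(V)\\
&\ge f_1(U\cup V)+f_1(U\cap V)-(f_1-f_2)(U\cup V)\\
&=f_2(U\cup V)+f_1(U\cap V)\ \ge\ m(U\cup V)+m(U\cap V).\qedhere
\end{align*}
\end{proof}

\begin{lemma}[Filling]\label{lem:fill}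
Let $N$ be a matroid with rank function $r$ and ground set $E=A\cup B$. Then $t=r(A)+r(B)-r(E)$ is nonnegative, and for a set $F$ of $t$ new elements there is a matroid $N'$ on $E\sqcup F$ such that
\begin{itemize}
\item[(a)] $N'\backslash F=N$;
\item[(b)] $N'/F=N/B\oplus N/A\oplus L$, where $L$ is the matroid on $A\cap B$ in which every element is a loop;
\item[(c)] $F\subseteq\mathrm{cl}_{N'}(A)$.
\end{itemize}
\end{lemma}

\begin{proof}
Submodularity gives $t\ge r(A\cap B)\ge0$. For $S\subseteq E$ and $F'\subseteq F$ put
\[
f_1(S\cup F')=r(S)+|F'|,\qquad f_2(S\cup F')=r(S\cup A)+r(S\cup B)-r(E),\qquad \varrho=\min(f_1,f_2).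
\]
Both functions are integer-valued and submodular: $f_1$ is the rank function of a direct sum, and $S\mapsto r(S\cup A)$, $S\mapsto r(S\cup B)$ are submodular. Consider adding an element $e$ to $S\cup F'$. The function $f_1$ grows by $0$ or $1$. If $e\in(A\cap B)\cup F$, then $f_2$ does not change. If $e\in A\setminus B$, then $f_2$ grows by $r(S\cup B\cup\{e\})-r(S\cup B)\in\{0,1\}$, which by~\eqref{eq:dim} is at most the growth $r(S\cup\{e\})-r(S)$ of $f_1$. The case $e\in B\setminus A$ is the same with $A$ and $B$ exchanged. Hence $\varrho$ grows by $0$ or $1$, and $f_1-f_2$ is nondecreasing, so $\varrho$ is submodular by Lemma~\ref{lem:min}. Finally $\varrho(\emptyset)=\min(0,t)=0$. Let $N'$ be the matroid with rank function $\varrho$.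

(a) For $S\subseteq E$, submodularity gives $f_2(S)\ge r((S\cup A)\cap(S\cup B))\ge r(S)=f_1(S)$, so $\varrho(S)=r(S)$.

(b) We have $f_1(F)=f_2(F)=t$. As $f_1-f_2$ is nondecreasing, $\varrho(S\cup F)=f_2(S\cup F)$ for all $S\subseteq E$. Therefore
\[
\varrho(S\cup F)-\varrho(F)=\big(r(S\cup B)-r(B)\big)+\big(r(S\cup A)-r(A)\big),
\]
which is the rank function of $N/B\oplus N/A\oplus L$, with $N/B$ on $A\setminus B$ and $N/A$ on $B\setminus A$.

(c) $\varrho(A\cup F)=f_2(A\cup F)=r(A)+r(E)-r(E)=\varrho(A)$.
\end{proof}

For example, let $N$ have rank $3$ and consist of two disjoint three-point lines $A$ and $B$. Then $t=2+2-3=1$, the new point $f$ is placed on both lines, and $N'/f=U_{1,3}\oplus U_{1,3}=N/B\oplus N/A$.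

\section{Windows and local enlargements}\label{sec:windows}

Apply Lemma~\ref{lem:fill} to a partition $(X,Y)$ of $E(M)$. The result $M'$ has $M$ as a minor, and $\mathrm{cdd}(M')\le\lambda_M(X)+\max\{\mathrm{cdd}(M/Y),\mathrm{cdd}(M/X)\}$. We would like to continue with $M/Y$ and $M/X$. But it is of no use to embed $M/Y$ abstractly in a matroid of small depth: the new elements must be added to $M'$, or else $M$ is lost as a minor. So the object of the recursion is a piece $Z$ of an ambient matroid $N$ that becomes a direct summand only after some set $C$ is contracted and, because the dual step will be needed as well, some set $D$ is deleted. Moreover, the elements added for the sake of $X$ must not reconnect $Y$ to the rest. The next definitions record these two demands.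

\begin{definition}\label{def:window}
A \emph{window} in a matroid $N$ is a triple $(Z;C,D)$ of pairwise disjoint subsets of $E(N)$. Its \emph{content} is $N[Z;C,D]=(N/C\backslash D)|Z$, and it is \emph{separated} in $N$ if $Z$ is separated in $N/C\backslash D$. Two windows $(Z;C,D)$ and $(W;I,J)$ are \emph{compatible} if the four sets $Z$, $W$, $C\cup I$, $D\cup J$ are pairwise disjoint.

A matroid $N'$ is an \emph{enlargement of $N$ by $U$} if $E(N')=E(N)\sqcup U$ and $N=N'/U_1\backslash U_2$ for some partition $U=U_1\sqcup U_2$. It is \emph{local at} the window $(Z;C,D)$ of $N$ if every window of $N$ that is separated in $N$ and compatible with $(Z;C,D)$ is separated in $N'$.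
\end{definition}

Compatibility allows $I$ to meet $C$ and $J$ to meet $D$, and no other overlap. It says that $Z$ and $W$ are disjoint and can both be seen in the common minor $N/(C\cup I)\backslash(D\cup J)$. An enlargement by $U'$ of an enlargement by $U$ is an enlargement by $U\sqcup U'$.

\begin{lemma}\label{lem:win}
Let $(Z;C,D)$ be a window in $N$ and let $N'$ be an enlargement of $N$ by $U$.
\begin{itemize}
\item[(a)] If $(Z;C,D)$ is separated in $N$ and $(Z;C_1,D_1)$ is a window with $C\subseteq C_1$ and $D\subseteq D_1$, then $(Z;C_1,D_1)$ is separated in $N$ with the same content.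
\item[(b)] If $(Z;C,D)$ is separated in $N'$, then $N'[Z;C,D]=N[Z;C,D]$.
\item[(c)] If $(Z;C,D)$ is separated in $N$ and $N'$ is local at $(Z;C,D)$, then $(Z\cup U;C,D)$ is separated in $N'$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is Lemma~\ref{lem:conn}(c) in $N/C\backslash D$. Part (b) is Lemma~\ref{lem:conn}(c) in $N'/C\backslash D$, since $N/C\backslash D=(N'/C\backslash D)/U_1\backslash U_2$. For (c), let $E_0=E(N)\setminus(Z\cup C\cup D)$. The window $(E_0;C,D)$ is compatible with $(Z;C,D)$, and it is separated in $N$ because $E_0$ is the complement of $Z$ in $N/C\backslash D$. So $E_0$ is separated in $N'/C\backslash D$, where its complement is $Z\cup U$.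
\end{proof}

By (b), a local enlargement preserves the content of every compatible separated window, not only its separation. We use this without further comment.

\begin{definition}\label{def:phi}
Let $(Z;C,D)$ be a separated window in $N$ with $Z\ne\emptyset$. A \emph{$\beta$-resolution} of it is an enlargement $N'$ of $N$ by some set $U$, local at $(Z;C,D)$, with
\[
\mathrm{cdd}\big(N'[Z\cup U;C,D]\big)\le\beta,\qquad|U|\le\beta(|Z|-1).
\]
For a matroid $P$ with nonempty ground set and integers $c,d\ge0$, let $\varphi(P;c,d)$ be the least integer $\beta$ such that in every matroid $N$, every separated window $(Z;C,D)$ with content isomorphic to $P$, $|C|\le c$ and $|D|\le d$ has a $\beta$-resolution; put $\varphi(P;c,d)=\infty$ if there is no such $\beta$.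
\end{definition}

A $\beta$-resolution is a $\beta'$-resolution for every $\beta'\ge\beta$, and $\varphi(P;c,d)$ is nondecreasing in $c$ and in $d$. The factor $|Z|-1$ counts the binary splits needed to cut $Z$ into single elements.

\begin{lemma}\label{lem:phi}
Let $P$ and $M$ be matroids with nonempty ground sets.
\begin{itemize}
\item[(a)] $\varphi(P^*;d,c)=\varphi(P;c,d)$.
\item[(b)] If $\varphi(M;0,0)\le\beta$, then $M$ is a minor of a matroid $N$ with $\mathrm{cdd}(N)\le\beta$ and $|E(N)|\le|E(M)|+\beta(|E(M)|-1)$.
\end{itemize}
\end{lemma}

\begin{proof}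
(a) Associate with a window $(Z;C,D)$ of $N$ the window $(Z;D,C)$ of $N^*$. Since $N^*/D\backslash C=(N/C\backslash D)^*$, Lemma~\ref{lem:conn}(a) shows that one is separated if and only if the other is, and that the contents are then dual. The correspondence preserves compatibility. If $N'$ is an enlargement of $N$ by $U$, then $(N')^*$ is an enlargement of $N^*$ by $U$, so locality is preserved too. For a $\beta$-resolution $N'$ the window $(Z\cup U;C,D)$ is separated by Lemma~\ref{lem:win}(c), so $(N')^*[Z\cup U;D,C]$ is the dual of $N'[Z\cup U;C,D]$ and has the same depth by Lemma~\ref{lem:cdd}(b). Thus $(N')^*$ is a $\beta$-resolution of $(Z;D,C)$.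

(b) Take a $\beta$-resolution $N$ of the separated window $(E(M);\emptyset,\emptyset)$ in $M$.
\end{proof}

It remains to bound $\varphi(M;0,0)$.

\section{Splitting a window}\label{sec:split}

Let $(Z;C,D)$ be a separated window in $N$ with content $P$. Put $Q=N/C\backslash D$ and $E_0=E(Q)\setminus Z$, and let $Z=X\sqcup Y$. We want to add elements to $N$ so that $P/Y$ and $P/X$ appear as contents of separated windows.

If $D=\emptyset$, Lemma~\ref{lem:fill} does this with $A=C\cup X$ and $B=C\cup Y\cup E_0$. Placing $C$ on both sides contracts it in both $N/B$ and $N/A$, at the price of $r(C)$ additional elements in $F$.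

A deleted element $d\in D$ is harder. It must be placed in $A$ or in $B$, and if $d\in B$, then $d$ is \emph{contracted} in the piece $N/B$ that lives on $X$. That piece need not be a minor of $Q$, and then the decomposition we started from says nothing about it. The remedy is to give $d$ a series copy $\bar d$ and to put the two on different sides. Contracting one of $d,\bar d$ and deleting the other has the same effect as deleting $d$ from $N$, whichever of the two is contracted.

\begin{example}\label{ex:triangle}
Let $N$ be the triangle on $\{x,y,d\}$, with $X=\{x\}$, $Y=\{y\}$, $C=\emptyset$, $D=\{d\}$. Then $P=Q$ consists of two coloops, so $x$ is a coloop of $P/Y$. With $A=\{x\}$, $B=\{y,d\}$ the piece $N/B$ is a loop, which is not a minor of $Q$. Now subdivide the edge $d$: let $N_1$ be the circuit on $\{x,\bar d,y,d\}$, so that $N_1/\bar d=N$, and take $A=\{x,\bar d\}$, $B=\{y,d\}$. Then $t=2+2-3=1$. The function $\varrho$ of Lemma~\ref{lem:fill} gives rank $2$ to $A\cup\{f\}$ and to $B\cup\{f\}$ and rank $3$ to the other triples, so $N'$ is a $4$-cycle with the chord $f$. In $N'/f$ the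 pairs $\{x,\bar d\}$ and $\{y,d\}$ are parallel pairs in different components. Hence $(X;\{f\},\{\bar d\})$ and $(Y;\{f\},\{d\})$ are separated windows, each containing a coloop, as wanted.
\end{example}

The two new windows delete different sets. This is why locality refers to all compatible windows and not only to those of the form $(W;C,D)$.

\begin{lemma}[Splitting]\label{lem:split}
Let $(Z;C,D)$ be a separated window in $N$ with content $P$, and let $Z=X\sqcup Y$ with $X,Y\ne\emptyset$. There is an enlargement $N'$ of $N$ by $F\sqcup\bar D$, local at $(Z;C,D)$, with $|\bar D|=|D|$ and $|F|\le\lambda_P(X)+|C|+|D|$, such that the windows $(X;F,\bar D)$ and $(Y;F,D)$ are separated in $N'$ with contents $P/Y$ and $P/X$.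
\end{lemma}

\begin{proof}
Let $Q=N/C\backslash D$, $E_0=E(Q)\setminus Z$ and $Y^+=Y\cup E_0$. Since the window is separated, $Q=P\oplus Q|E_0$. Hence
\begin{equation}\label{eq:Q}
\lambda_Q(X)=\lambda_P(X),\qquad Q/Y^+=P/Y,\qquad Q/X=P/X\oplus Q|E_0 .
\end{equation}

\emph{Series copies.} Let $\bar D=\{\bar d:d\in D\}$ be new elements, $E_1=E(N)\sqcup\bar D$, and let $\pi:E_1\to E(N)$ send $\bar d$ to $d$ and fix $E(N)$. The function $S\mapsto r_{N^*}(\pi(S))$ satisfies the rank axioms, because $\pi(S\cup S')=\pi(S)\cup\pi(S')$ and $\pi(S\cap S')\subseteq\pi(S)\cap\pi(S')$. Let $N_1$ be the matroid on $E_1$ whose dual has this rank function. Then $N_1^*\backslash\bar D=N^*$, that is, $N_1/\bar D=N$, and $\bar d\in\mathrm{cl}_{N_1^*}(\{d\})$ for $d\in D$. Exchanging $d$ and $\bar d$ for all $d\in D$ does not change $\pi$, so it is an automorphism of $N_1^*$ and of $N_1$, and it fixes all other elements. Therefore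
\begin{equation}\label{eq:swap}
N_1/(C\cup\bar D)\backslash D=Q=N_1/(C\cup D)\backslash\bar D .
\end{equation}

\emph{Filling.} Let $A=C\cup X\cup\bar D$ and $B=C\cup Y^+\cup D$, so that $A\cup B=E_1$ and $A\cap B=C$. Let $N'$ and $F$ be given by Lemma~\ref{lem:fill} for $N_1$, $A$, $B$. Then $N=N'\backslash F/\bar D$, and
\[
N'/F=\underbrace{N_1/B}_{\text{on }X\cup\bar D}\ \oplus\ \underbrace{N_1/A}_{\text{on }Y^+\cup D}\ \oplus\ (\text{loops on }C).
\]
By~\eqref{eq:swap} and~\eqref{eq:Q}, $N_1/B\backslash\bar D=Q/Y^+=P/Y$ and $N_1/A\backslash D=Q/X=P/X\oplus Q|E_0$. So $P/Y$ is a direct summand of $N'/F\backslash\bar D$, and $P/X$ is a direct summand of $N'/F\backslash D$. This is the statement about the two windows.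

\emph{Size of $F$.} Let $r$ be the rank function of $N_1$. The sets $A\setminus C=X\cup\bar D$ and $B\setminus C=Y^+\cup D$ partition $E(N_1/C)$, so
\[
\lambda_{N_1/C}(X\cup\bar D)=\big(r(A)-r(C)\big)+\big(r(B)-r(C)\big)-\big(r(E_1)-r(C)\big)=|F|-r(C).
\]
We compute the left side in the dual $(N_1/C)^*=N_1^*\backslash C$, where ranks are given by $\pi$. With $K=N^*\backslash C$, which satisfies $K/D=Q^*$,
\[
\lambda_{N_1/C}(X\cup\bar D)=r_K(X\cup D)+r_K(Y^+\cup D)-r(K)=\lambda_{K/D}(X)+r_K(D)=\lambda_Q(X)+r_K(D).
\]
Together with~\eqref{eq:Q} this gives $|F|\le|C|+\lambda_P(X)+|D|$.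

\emph{Locality.} Let $(W;I,J)$ be a separated window in $N$ compatible with $(Z;C,D)$. We show that it is separated in $N_1$ and then in $N'$. Each time the new elements are spanned by elements outside $W$, first in the dual and then in the matroid itself, and Lemma~\ref{lem:conn}(d) applies.

Let $G_1=(N_1/I\backslash J)^*=N_1^*/J\backslash I$. As $D\cap I=\emptyset$, Lemma~\ref{lem:conn}(e) gives $\bar D\subseteq\mathrm{cl}_{G_1}(D\setminus J)$. As $D\cap W=\emptyset$, the set $D\setminus J$ lies in $E(G_1)\setminus(W\cup\bar D)$. Hence $\lambda_{G_1}(W)=\lambda_{G_1\backslash\bar D}(W)$, and this is $0$ because $G_1\backslash\bar D=(N/I\backslash J)^*$. So $W$ is separated in $N_1/I\backslash J$.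

Let $G=N'/I\backslash J$, so that $G\backslash F=N_1/I\backslash J$. The set $A=C\cup X\cup\bar D$ is disjoint from $J$ and from $W$, by compatibility and because $J,W\subseteq E(N)$. From $F\subseteq\mathrm{cl}_{N'}(A)$ and Lemma~\ref{lem:conn}(e) we get $F\subseteq\mathrm{cl}_G(A\setminus I)$, and $A\setminus I\subseteq E(G)\setminus(W\cup F)$. Hence $\lambda_G(W)=\lambda_{G\backslash F}(W)=0$.
\end{proof}

\begin{remark}
Windows that are not compatible can be destroyed. Let $N$ be a triangle on $\{c,w,w'\}$ together with two loops $x,y$, and split the window $(\{x,y\};\{c\},\emptyset)$. Here $A=\{c,x\}$, $B=E(N)\setminus\{x\}$ and $t=1$, and the new element $f$ is parallel to $c$. The window $(\{w\};\emptyset,\{c\})$, which deletes the element $c$ of $C$, is separated in $N$ but not in $N'$, since $\{w,w',f\}$ is a triangle of $N'\backslash c$.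
\end{remark}

Note that the new windows contract $F$ only, not $C\cup F$: the elements of $C$ are loops of $N'/F$. This keeps the growth of the parameters $c$ and $d$ small.

\section{Recursive bounds for $\varphi$}\label{sec:rules}

\begin{lemma}\label{lem:rules}
Let $P$ be a matroid with nonempty ground set and let $c,d,j\ge0$ be integers.
\begin{itemize}
\item[(a)] If $|E(P)|=1$, then $\varphi(P;c,d)=1$.
\item[(b)] If $P=P_1\oplus\dots\oplus P_m$ with all $E(P_i)\ne\emptyset$, then $\varphi(P;c,d)\le\max_i\varphi(P_i;c,d)$.
\item[(c)] (Contraction rule.) If $E(P)=X\sqcup Y$ with $X,Y\ne\emptyset$ and $\lambda_P(X)\le j$, then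
\[
\varphi(P;c,d)\le j+c+2d+\max\{\varphi(P/Y;c+d+j,d),\ \varphi(P/X;c+d+j,d)\}.
\]
\item[(d)] (Deletion rule.) Under the same hypotheses,
\[
\varphi(P;c,d)\le j+2c+d+\max\{\varphi(P|X;c,c+d+j),\ \varphi(P|Y;c,c+d+j)\}.
\]
\end{itemize}
\end{lemma}

\begin{proof}
In (a)--(c), let $(Z;C,D)$ be a separated window in a matroid $N$ with content $P$, $|C|\le c$ and $|D|\le d$.

(a) The matroid $N$ itself, with $U=\emptyset$, is a $1$-resolution, and a nonempty matroid has $\mathrm{cdd}\ge1$.

(b) Let $\beta=\max_i\varphi(P_i;c,d)<\infty$ and $Z_i=E(P_i)$. We resolve the summands one after another. Put $N_0=N$. We construct $N_1,\dots,N_m$, where $N_i$ is an enlargement of $N_{i-1}$ by a set $U_i$, such that in $N_i$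
\begin{itemize}
\item for $l\le i$, the window $(Z_l\cup U_l;C,D)$ is separated and its content $H_l$, which does not depend on $i$, has $\mathrm{cdd}(H_l)\le\beta$;
\item for $l>i$, the window $(Z_l;C,D)$ is separated with content $P_l$.
\end{itemize}
This holds for $i=0$, since $P$ is a direct summand of $N/C\backslash D$. Given $N_{i-1}$, let $N_i$ be a $\beta$-resolution of $(Z_i;C,D)$ in $N_{i-1}$. The window $(Z_i\cup U_i;C,D)$ is separated in $N_i$ by Lemma~\ref{lem:win}(c). The windows listed for $l\ne i$ are compatible with $(Z_i;C,D)$, so they stay separated with the same contents.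

Let $U=U_1\cup\dots\cup U_m$. A window of $N$ compatible with $(Z;C,D)$ is compatible with each $(Z_i;C,D)$, so its separation passes from $N_0$ to $N_m$, and $N_m$ is local at $(Z;C,D)$. Further, $N_m[Z\cup U;C,D]=H_1\oplus\dots\oplus H_m$ has $\mathrm{cdd}\le\beta$, and $|U|\le\sum_i\beta(|Z_i|-1)\le\beta(|Z|-1)$.

(c) Let $\beta'<\infty$ be the maximum on the right and $\beta=j+c+2d+\beta'$. We enlarge $N$ three times.
\begin{itemize}
\item Let $N_1$, $F$, $\bar D$ be the matroid and the sets given by Lemma~\ref{lem:split}. Then $|F|\le c+d+j$ and $|\bar D|=|D|\le d$, and $(X;F,\bar D)$, $(Y;F,D)$ are separated in $N_1$ with contents $P/Y$, $P/X$.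
\item Let $N_2$, an enlargement of $N_1$ by $U_X$, be a $\beta'$-resolution of $(X;F,\bar D)$. By Lemma~\ref{lem:win}(c), $(X\cup U_X;F,\bar D)$ is separated in $N_2$; let $H_X$ be its content. The sets $X$, $Y$, $F$, $D\cup\bar D$ are pairwise disjoint, so $(Y;F,D)$ is compatible with $(X;F,\bar D)$ and is separated in $N_2$ with content $P/X$.
\item Let $N_3$, an enlargement of $N_2$ by $U_Y$, be a $\beta'$-resolution of $(Y;F,D)$. Then $(Y\cup U_Y;F,D)$ is separated in $N_3$; let $H_Y$ be its content. The window $(X\cup U_X;F,\bar D)$ is compatible with $(Y;F,D)$, so it is separated in $N_3$ with content $H_X$.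
\end{itemize}
We show that $N_3$, an enlargement of $N$ by $U=F\cup\bar D\cup U_X\cup U_Y$, is a $\beta$-resolution of $(Z;C,D)$.

\emph{Locality.} Let $(W;I,J)$ be a window of $N$ compatible with $(Z;C,D)$. The sets $W,I,J$ are disjoint from $F\cup\bar D$, which is new, and from $X\cup Y=Z$; moreover $W$ and $I$ are disjoint from $D$. So $(W;I,J)$ is compatible with $(X;F,\bar D)$ and with $(Y;F,D)$, and its separation passes from $N$ to $N_1$, $N_2$ and $N_3$.

\emph{Depth.} Let $H=N_3[Z\cup U;C,D]$ and $G=N_3/(C\cup F)\backslash(D\cup\bar D)$. By Lemma~\ref{lem:win}(a), the sets $X\cup U_X$ and $Y\cup U_Y$ are separated in $G$ with restrictions $H_X$ and $H_Y$. By locality and Lemma~\ref{lem:win}(c), $H$ is a direct summand of $N_3/C\backslash D$, so $H/F\backslash\bar D$ is the restriction of $G$ to $X\cup U_X\cup Y\cup U_Y$. Thus $H/F\backslash\bar D=H_X\oplus H_Y$, and Lemma~\ref{lem:cdd} gives $\mathrm{cdd}(H)\le|F|+|\bar D|+\beta'\le\beta$.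

\emph{Size.} $|U|\le(j+c+2d)+\beta'(|X|-1)+\beta'(|Y|-1)\le\beta+\beta(|Z|-2)=\beta(|Z|-1)$.

(d) Apply (c) to $P^*$ with $c$ and $d$ exchanged; here $\lambda_{P^*}(X)=\lambda_P(X)\le j$. We have $P^*/Y=(P|X)^*$ and $P^*/X=(P|Y)^*$, and Lemma~\ref{lem:phi}(a) gives $\varphi((P|X)^*;c+d+j,c)=\varphi(P|X;c,c+d+j)$, and the same for $Y$.
\end{proof}

\section{One node of the decomposition}\label{sec:node}

A node of the tree cuts its part of the ground set into arbitrarily many pieces, while rules (c) and (d) cut in two and each application costs depth. Cutting until every piece stands alone would take a number of rounds that grows with the degree. Rule (b), however, is free, so it suffices to cut until the remaining matroids are direct sums over the pieces. We need a measure of progress towards this goal that is bounded by the width.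

Let $P$ be a matroid with nonempty ground set and a fixed partition of $E(P)$ into nonempty \emph{parts}. A \emph{union} is a union of parts, possibly empty. For a minor $R$ of $P$ whose ground set is a union, let
\[
\mu(R)=\max\{\lambda_R(S):S\subseteq E(R)\text{ a union}\}.
\]
Then $\mu(R)=0$ if and only if $R$ is the direct sum of its restrictions to the parts in $E(R)$, and $\mu$ does not increase under taking such minors, by Lemma~\ref{lem:conn}(b).

\begin{lemma}\label{lem:mu}
If $X\subseteq E(R)$ is a union, then $\mu(R/X)+\mu(R|X)\le\mu(R)$.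
\end{lemma}

\begin{proof}
Let $r$ be the rank function of $R$. Let $X=S_1\sqcup S_2$ and $E(R)\setminus X=V_1\sqcup V_2$ be partitions into unions. By~\eqref{eq:dim}, $r(S_i\cup V_i)-r(S_i)\ge r(X\cup V_i)-r(X)=r_{R/X}(V_i)$ for $i=1,2$. Adding both inequalities and subtracting $r(R)=r(X)+r(R/X)$ gives $\lambda_R(S_1\cup V_1)\ge\lambda_{R|X}(S_1)+\lambda_{R/X}(V_1)$. Choose $S_1$ and $V_1$ to maximize the two terms on the right.
\end{proof}

Call a union $X\subseteq E(R)$ \emph{decoupled} in $R$ if $\mu(R|X)=0$. The empty set and single parts are decoupled. Lemma~\ref{lem:mu} says that contracting a union that is not decoupled lowers $\mu$. So if $E(R)$ can be cut into two unions, neither of them decoupled, the contraction rule makes progress on both sides. Otherwise, as we shall see, $E(R)$ consists of at most three decoupled unions, and two applications of the deletion rule finish the node.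

Both rules are needed for this scheme. Take singletons as parts and $n\ge4$. In $U_{1,n}$ every set with at least two elements fails to be decoupled; the contraction rule leaves only loops, while the deletion rule leaves $\mu=1$ on a side with at least two elements. In the circuit $U_{n-1,n}$ every proper subset is independent, hence decoupled; the deletion rule leaves only coloops, while the contraction rule leaves a shorter circuit, with $\mu=1$, on a side with at least two elements.

\begin{lemma}\label{lem:node}
Let $k\ge1$ and $\mu(P)\le k$. Let $\Psi$ be a nondecreasing function such that $\varphi(P';c,d)\le\Psi(c+d)$ for all $c,d\ge0$ and every minor $P'$ of $P$ whose ground set is a single part. Then for all $c,d\ge0$, with $s=c+d$,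
\[
\varphi(P;c,d)\le5k^2s+3k^3+\Psi(3ks+3k^2).
\]
\end{lemma}

\begin{proof}
Define
\begin{align*}
g_0(c,d)&=\Psi(c+d),\\
g_1(c,d)&=3k+5c+2d+\Psi(3c+2d+2k),\\
g_j(c,d)&=k+c+2d+g_{j-1}(c+d+k,d)\qquad(j\ge2).
\end{align*}
Each $g_j$ is nondecreasing in $c$ and $d$. Also $g_0\le g_1$, and $g_j(c,d)\ge g_{j-1}(c+d+k,d)\ge g_{j-1}(c,d)$ for $j\ge2$.

\medskip\noindent\emph{Claim. If $R$ is a minor of $P$ whose ground set is a nonempty union and $\mu(R)\le j\le k$, then $\varphi(R;c,d)\le g_j(c,d)$ for all $c,d\ge0$.}

\medskip
We induct on $j$. For $j=0$, the matroid $R$ is the direct sum of its restrictions to parts, and Lemma~\ref{lem:rules}(b) and the hypothesis on $\Psi$ give the bound $\Psi(c+d)$. Let $j\ge1$. If $\mu(R)\le j-1$, use $g_{j-1}\le g_j$. So let $\mu(R)=j$; in particular $E(R)$ is not decoupled. Every union has connectivity at most $k$ in $R$ and in its minors, so rules (c) and (d) can be applied with $k$ as the bound on the connectivity.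

\emph{Case A: $E(R)=X\sqcup Y$ for unions $X,Y$, neither of which is decoupled.} Then $X,Y\ne\emptyset$, and Lemma~\ref{lem:mu} gives $\mu(R/Y)\le j-\mu(R|Y)\le j-1$ and $\mu(R/X)\le j-\mu(R|X)\le j-1$. The contraction rule and induction give
\[
\varphi(R;c,d)\le k+c+2d+g_{j-1}(c+d+k,d).
\]
For $j\ge2$ the right side is $g_j(c,d)$. For $j=1$ it is $k+c+2d+\Psi(c+2d+k)\le g_1(c,d)$.

\emph{Case B: for every union $X\subseteq E(R)$, one of $X$ and $E(R)\setminus X$ is decoupled.} Let $X$ be a minimal union that is not decoupled, and let $Z_1\subseteq X$ be a part. Then $X$ has at least two parts, so $X\setminus Z_1$ is nonempty; it is decoupled by minimality, and $E(R)\setminus X$ is decoupled by the assumption of the case. Put $d_1=c+d+k$. The deletion rule for the partition $(Z_1,E(R)\setminus Z_1)$ gives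
\[
\varphi(R;c,d)\le k+2c+d+\max\{\varphi(R|Z_1;c,d_1),\ \varphi(R\backslash Z_1;c,d_1)\}.
\]
The first term of the maximum is at most $\Psi(c+d_1)=\Psi(2c+d+k)$. If $X=E(R)$, then $\mu(R\backslash Z_1)=0$, and the case $j=0$ gives the same bound for the second term. Otherwise apply the deletion rule to $R\backslash Z_1$ and the partition $(X\setminus Z_1,E(R)\setminus X)$ into two nonempty decoupled unions. With the case $j=0$ this gives
\[
\varphi(R\backslash Z_1;c,d_1)\le k+2c+d_1+\Psi\big(c+(c+d_1+k)\big)=2k+3c+d+\Psi(3c+d+2k).
\]
In every case $\varphi(R;c,d)\le3k+5c+2d+\Psi(3c+d+2k)\le g_1(c,d)\le g_j(c,d)$. This proves the claim.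

\medskip
It remains to bound $g_k(c,d)$. With $c_l=c+l(d+k)$, the recursion unfolds to
\[
g_k(c,d)=\sum_{l=0}^{k-2}(k+c_l+2d)+3k+5c_{k-1}+2d+\Psi(3c_{k-1}+2d+2k).
\]
The argument of $\Psi$ is $3c+(3k-1)d+3k^2-k\le3ks+3k^2$. The remaining terms add up to $\alpha c+\gamma d+\delta$, where, using $\sum_{l=0}^{k-2}l=\frac{(k-1)(k-2)}2$,
\begin{align*}
\alpha&=(k-1)+5=k+4,\\
\gamma&=\tfrac{(k-1)(k-2)}2+2(k-1)+5(k-1)+2=\tfrac{k^2+11k-8}2,\\
\delta&=k(k-1)+\tfrac{k(k-1)(k-2)}2+3k+5k(k-1)=\tfrac{k(k^2+9k-4)}2 .
\end{align*}
For $k\ge1$ we have $\alpha\le5k\le5k^2$. Next, $10k^2-2\gamma=(9k-2)(k-1)+6>0$, so $\gamma\le5k^2$. Finally, $6k^3-2\delta=k(5k-4)(k-1)\ge0$, so $\delta\le3k^3$.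
\end{proof}

\section{Proof of Theorem~\ref{thm:quant}}\label{sec:proof}

We apply Lemma~\ref{lem:node} level by level. The width enters through the hypothesis $\mu\le k$, and the radius bounds the number of levels, each of which multiplies the allowance for $|C|+|D|$ by roughly $3k$. The pieces produced by rules (c) and (d) are minors of $M$ that depend on the earlier choices, so the induction must cover all minors of $M$ on a given set.

Let $(T,\sigma)$ be a $(w,\rho)$-decomposition of $M$ and put $k=w$. There is an internal node $u$ within distance $\rho$ of all nodes. Indeed, take a node attaining the radius. If it is a leaf, its neighbor is internal, for otherwise $T$ would be a single edge and have no internal node; and the neighbor is within distance $\max\{1,\rho-1\}\le\rho$ of all nodes. Root $T$ at $u$. Then the leaves of $T$ are exactly the nodes without children. For a node $x$, let $Z_x\neq\emptyset$ be the set of elements mapped to leaves in the subtree at $x$, and let $h(x)\le\rho$ be the height of this subtree. Thus $Z_u=E(M)$, and $h(x)=0$, $|Z_x|=1$ for leaves $x$. For internal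 $x$, the sets $Z_y$ with $y$ a child of $x$ partition $Z_x$. The subtree at each child is a component of $T-x$, so every union $S$ of these sets has $\lambda_M(S)\le k$.

Define $\Phi_0(s)=1$ and $\Phi_h(s)=5k^2s+3k^3+\Phi_{h-1}(3ks+3k^2)$ for $h\ge1$. Each $\Phi_h$ is nondecreasing by induction on $h$, and hence $\Phi_h(s)\ge\Phi_{h-1}(3ks+3k^2)\ge\Phi_{h-1}(s)$.

\medskip\noindent\emph{Claim. For every node $x$ and every minor $P$ of $M$ with $E(P)=Z_x$, we have $\varphi(P;c,d)\le\Phi_{h(x)}(c+d)$ for all $c,d\ge0$.}

\medskip
We induct on $h(x)$. For a leaf this is Lemma~\ref{lem:rules}(a). For internal $x$, take the sets $Z_y$ with $y$ a child of $x$ as parts. Lemma~\ref{lem:conn}(b) gives $\mu(P)\le k$. A minor $P'$ of $P$ on a part $Z_y$ is a minor of $M$, and $h(y)\le h(x)-1$, so $\varphi(P';c,d)\le\Phi_{h(y)}(c+d)\le\Phi_{h(x)-1}(c+d)$ by induction. Lemma~\ref{lem:node} with $\Psi=\Phi_{h(x)-1}$ proves the claim.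

For $x=u$ and $P=M$ we obtain
\[
\varphi(M;0,0)\le\Phi_\rho(0)=1+\sum_{i=0}^{\rho-1}(5k^2s_i+3k^3),\qquad s_0=0,\quad s_{i+1}=3ks_i+3k^2 .
\]
Since $3k-1\ge2k$, we have $s_i=3k^2\cdot\frac{(3k)^i-1}{3k-1}\le\frac{3k}2\big((3k)^i-1\big)$. Hence
\[
5k^2s_i+3k^3\le\tfrac{15}2k^3(3k)^i-\tfrac{15}2k^3+3k^3\le\tfrac{15}2k^3(3k)^i ,
\]
and summing the geometric series gives
\[
\Phi_\rho(0)\le1+\tfrac{15}2k^3\cdot\frac{(3k)^\rho-1}{3k-1}\le1+\tfrac{15}4k^2\big((3k)^\rho-1\big)\le4k^2(3k)^\rho=\beta .
\]
Lemma~\ref{lem:phi}(b) now gives the matroid $N$. This proves Theorem~\ref{thm:quant}, and with it Theorem~\ref{thm:main} and Corollary~\ref{cor:equiv}. \qed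

\begin{thebibliography}{9}
\bibitem{BKP}
Marcin Bria\'nski, Daniel Kr\'a\v{l} and Krist\'yna Pek\'arkov\'a, \emph{Branch-depth is minor closure of contraction-deletion-depth}, arXiv:2402.16215 (2024).
\end{thebibliography}
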